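# Extending Whitney ultrajets of Beurling type under the mixed strong condition

## 1. From one point to every closed set

Prescribe, at each point of a closed set $A\subseteq\mathbb R^n$, all the derivatives that a smooth function should have there. Such a prescription is a jet, and we want a smooth function on $\mathbb R^n$ that realizes it. In these notes both sides are quantitative: the jet obeys growth bounds governed by a weight $\sigma$, and the extension has to obey bounds governed by another weight $\omega$. How must $\omega$ and $\sigma$ be related for every such jet to have such an extension?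

For two kinds of sets a sharp answer is available (quoted precisely in Section 2). If $A$ is one point, or if $A$ is compact and convex with non-empty interior, all jets extend if and only if
$$\int_1^\infty\frac{\omega(tu)}{u^2}\,du\le C\sigma(t)+C\qquad(t>0)\tag{1.1}$$
for some $C$. The same condition appears for a set with no geometry at all and for a set with interior. So the answer that one would first guess is that (1.1) does not see the set, and that it suffices for every closed $A$. The theorem for arbitrary closed sets from which we start assumes more, namely (1.1) with $u^{-2}$ replaced by $u^{-1-r}$ for some $r<1$. The question, taken from Armin Rainer, "On the extension of Whitney ultrajets of Beurling type", arXiv:2011.02178 (2020), is whether (1.1) is enough. Before we prove that the guess is right, we fix the definitions and test it.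

## 2. Weights, Young conjugates and ultrajets

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and "increasing" means nondecreasing.

**Definition (weight function).** A weight function is a continuous increasing $\omega:[0,\infty)\to[0,\infty)$ with $\omega(0)=0$, $\omega(2t)=O(\omega(t))$ and $\log t=o(\omega(t))$ as $t\to\infty$, such that $\varphi_\omega(t):=\omega(e^t)$ is convex. We use convexity of $\varphi_\omega$ only on $[0,\infty)$. Its Young conjugate is $\varphi_\omega^*(s):=\sup_{t\ge0}(st-\varphi_\omega(t))$, $s\ge 0$. The weight is non-quasianalytic if $\int_1^\infty\omega(t)t^{-2}dt<\infty$, and concave if it is a concave function.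

**Example 1 (powers).** Let $\omega(t)=t^a$ with $0<a<1$. This is a concave non-quasianalytic weight function, with $\varphi_\omega(t)=e^{at}$. For $s\ge a$ the supremum is at $e^{at}=s/a$, so $\varphi^*_\omega(s)=\frac sa\log\frac{s}{ae}$. Hence for $\rho k\ge a$
$$\exp\big(\tfrac1\rho\varphi^*_\omega(\rho k)\big)=\rho^{k/a}\Big(\frac{k}{ae}\Big)^{k/a}.$$
So here the parameter $\rho$ is just a geometric factor in front of a Gevrey sequence.

**Example 2 (a near-linear weight).** Let $g(s)=s/(\log s)^2$ and $\omega_1(t)=g(t+e^3)-g(e^3)$. With $\ell=\log s$ we have $g'(s)=(\ell-2)/\ell^3$ and $g''(s)=2(3-\ell)/(s\ell^4)$, so $\omega_1$ is increasing and concave; concavity and $\omega_1(0)=0$ give $\omega_1(2t)\le2\omega_1(t)$. For convexity of $\omega_1(e^x)$ we need $t\omega_1'(t)$ increasing. With $s=t+e^3$ its derivative is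
$$g'(s)+(s-e^3)g''(s)\ge g'(s)+sg''(s)=\frac{\ell^2-2\ell-2\ell+6}{\ell^4}=\frac{(\ell-2)^2+2}{\ell^4}>0,$$
because $g''\le0$ for $s\ge e^3$. Since $\omega_1(t)\sim t/\log^2t$, the integral $\int_1^\infty\omega_1t^{-2}dt$ is finite. So $\omega_1$ is a concave non-quasianalytic weight function.

**Definition (Beurling class).** $\mathcal E^{(\omega)}(\mathbb R^n)$ consists of all $f\in C^\infty(\mathbb R^n)$ such that for every compact $K\subseteq\mathbb R^n$ and every $\rho>0$
$$\sup_{x\in K,\,\alpha\in\mathbb N^n}|f^{(\alpha)}(x)|\exp\big(-\tfrac1\rho\varphi^*_\omega(\rho|\alpha|)\big)<\infty .$$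

The word "every" in front of $\rho$ makes this a Beurling class: infinitely many bounds at once.

**Definition (Whitney ultrajets).** Let $A\subseteq\mathbb R^n$ be closed. $\mathcal E^{(\sigma)}(A)$ is the space of families $F=(F^\alpha)_{\alpha\in\mathbb N^n}$ of continuous functions on $A$ such that for every compact $K\subseteq A$ and every $\rho>0$ there is $C>0$ with
$$|F^\alpha(x)|\le C\exp\big(\tfrac1\rho\varphi^*_\sigma(\rho|\alpha|)\big)\quad\text{for all }x\in K\text{ and all }\alpha,$$
$$|(R_x^pF)^\alpha(y)|\le C\frac{|x-y|^{p+1-|\alpha|}}{(p+1-|\alpha|)!}\exp\big(\tfrac1\rho\varphi_\sigma^*(\rho(p+1))\big)\quad\text{for all }x,y\in K,\ p\in\mathbb N,\ |\alpha|\le p.$$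
Here $(R^p_xF)^\alpha(y):=F^\alpha(y)-\sum_{|\beta|\le p-|\alpha|}F^{\alpha+\beta}(x)\frac{(y-x)^\beta}{\beta!}$. The jet map is $j_A^\infty(f):=(f^{(\alpha)}|_A)_\alpha$.

**Example 3 (one point).** For $A=\{0\}$ we have $(R^p_0F)^\alpha(0)=F^\alpha(0)-F^\alpha(0)=0$, so the second condition is void. A jet is then just a family of numbers $F^\alpha(0)$ with $|F^\alpha(0)|\le C_\rho\exp(\frac1\rho\varphi_\sigma^*(\rho|\alpha|))$ for every $\rho$.

**Definition ($r$-strong pairs).** For $r\in(0,1]$ the ordered pair $(\omega,\sigma)$ of weight functions is $r$-strong if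
$$(\mathrm S_r)\qquad\exists C>0\ \forall t>0:\ \int_1^\infty\frac{\omega(tu)}{u^{1+r}}\,du\le C\sigma(t)+C.$$
It is strong if it satisfies the mixed strong condition $(\mathrm S_1)$. With $\kappa_\omega(t):=\int_1^\infty\omega(tu)u^{-2}du$, condition $(\mathrm S_1)$ says $\kappa_\omega\le C\sigma+C$. Note that $\kappa_\omega\ge\omega$, since $\omega(tu)\ge\omega(t)$ for $u\ge1$.

The results that we start from concern a non-quasianalytic concave weight function $\omega$ and a weight function $\sigma$ with $\sigma(t)=o(t)$. First: if $(\mathrm S_r)$ holds for some $r\in(0,1)$, then $j^\infty_A(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(A)$ for every closed $A$. Second: in general, $(\mathrm S_r)$ for some $r\in(0,1)$ is strictly stronger than $(\mathrm S_1)$. Third: for $K=\{0\}$ (Bonet–Meise–Taylor) and for compact convex $K$ with non-empty interior (Langenbruch), the pair is strong if and only if $j_K^\infty(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(K)$.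

## 3. Easy closed sets, and a strong pair that is never $r$-strong

**Powers.** If $\omega=\sigma=t^a$ with $0<a<1$, then $\int_1^\infty\omega(tu)u^{-1-r}du=t^a/(r-a)$ for $r>a$. So $(\mathrm S_r)$ holds for $r\in(a,1]$, and powers cannot tell the two conditions apart.

**The near-linear weight.** Take $\omega_1$ from Example 2. For $r<1$ and $t>0$ the integrand $\omega_1(tu)u^{-1-r}$ behaves for large $u$ like $tu^{-r}/\log^2u$, which is eventually larger than $u^{-1}$. So the integral in $(\mathrm S_r)$ diverges, and $(\mathrm S_r)$ fails for every $r<1$ and every $\sigma$. On the other hand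
$$\kappa_{\omega_1}(t)=t\int_t^\infty\frac{\omega_1(s)}{s^2}ds\sim t\int_t^\infty\frac{ds}{s\log^2s}=\frac t{\log t},$$
and $\sigma:=\kappa_{\omega_1}$ is a weight function (checked in Section 10 for every non-quasianalytic weight) with $\sigma(t)=o(t)$. The pair $(\omega_1,\sigma)$ is strong. Also $\kappa_{\omega_1}/\omega_1\sim\log t$ is unbounded, so $(\omega_1,\omega_1)$ is not strong: a loss from $\sigma$ to $\omega$ is unavoidable already for one point. We keep this weight as our test object.

**The whole space.** Let $A=\mathbb R^n$ and let $(\omega,\sigma)$ be strong. The remainder estimates with $p=|\alpha|+1$ say that $F^\alpha$ is differentiable with $\partial_lF^\alpha=F^{\alpha+e_l}$, so $F=j^\infty_A f$ with $f=F^0\in C^\infty$. As $\omega\le\kappa_\omega\le C\sigma+C$, we get $\varphi_\omega^*(s)\ge C\varphi_\sigma^*(s/C)-C$, and the bound for $F$ with parameter $\rho/C$ gives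
$$\tfrac C\rho\varphi_\sigma^*(\rho|\alpha|/C)\le\tfrac1\rho\varphi^*_\omega(\rho|\alpha|)+\tfrac C\rho .$$
So $f\in\mathcal E^{(\omega)}(\mathbb R^n)$. The guess passes.

**Finite sets.** Let $A=\{a_1,\dots,a_N\}$, under the hypotheses of the one-point result. By that result, translated, the jet at $a_i$ extends to $f_i\in\mathcal E^{(\omega)}(\mathbb R^n)$. Choose $g_i\in\mathcal E^{(\omega)}(\mathbb R^n)$ with disjoint supports and $g_i=1$ near $a_i$ (Section 9 constructs such functions). Products stay in the class (Section 4), so $f=\sum g_if_i$ works. The guess passes again.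

**A convergent sequence.** Let $A=\{0\}\cup\{2^{-k}:k\ge1\}\subseteq\mathbb R$. The same idea suggests $f=f_0+\sum_kg_k(f_k-f_0)$, where $f_0$ and $f_k$ extend the jets at $0$ and at $2^{-k}$, and $g_k$ is a cut-off near $2^{-k}$ whose support has size about $2^{-k}$. Now the derivatives of $g_k$ blow up as $k\to\infty$. They have to be paid for by the smallness of $f_k-f_0$ near $2^{-k}$, and the only source of smallness is the remainder condition that links the jets at $0$ and at $2^{-k}$. So we have to compare, at distance $d$ from $A$, a gain (Taylor remainders) and a cost (cut-offs at scale $d$). Sections 5 and 6 compute both.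

## 4. The theorems, and a normalization of $\omega$

**Theorem A.** *Let $\omega$ be a non-quasianalytic weight function (not necessarily concave) and $\sigma$ any weight function such that $(\omega,\sigma)$ satisfies $(\mathrm S_1)$. Then $j^\infty_A(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(A)$ for every $n\ge1$ and every closed $A\subseteq\mathbb R^n$.*

The question of Section 1 is the special case in which $\omega$ is concave and $\sigma(t)=o(t)$: the answer is yes.

**Theorem B.** *Let $\omega$ be a non-quasianalytic weight function and $\sigma$ a weight function. The following are equivalent:*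

1. *$(\omega,\sigma)$ satisfies $(\mathrm S_1)$;*
2. *$j^\infty_A(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(A)$ for all $n$ and all closed $A\subseteq\mathbb R^n$;*
3. *$j^\infty_{\{0\}}(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(\{0\})$ for some $n\ge1$.*

*In particular $\kappa_\omega$, itself a concave weight function, is the optimal choice of $\sigma$.*

**Normalization.** The purpose is to make $\varphi_\omega^*(0)=0$. Replace $\omega$ by $\omega_0=(\omega-\omega(1))_+$. This is again a non-quasianalytic weight function, it vanishes on $[0,1]$, and $\omega_0\circ\exp$ is convex on all of $\mathbb R$ (it is $0$ on $(-\infty,0]$ and convex increasing from $0$ on $[0,\infty)$). We have $\varphi^*_{\omega_0}=\varphi_\omega^*+\omega(1)$, so $\mathcal E^{(\omega)}$ is unchanged. Since $\omega_0\le\omega\le\omega_0+\omega(1)$ and $\int_1^\infty u^{-2}du=1$, we have $\kappa_{\omega_0}\le\kappa_\omega\le\kappa_{\omega_0}+\omega(1)$, so $(\mathrm S_1)$ is unaffected.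 **Henceforth $\omega=0$ on $[0,1]$.**

**Definition (admissible function).** Call $\Omega:[0,\infty)\to[0,\infty)$ admissible if it is continuous, increasing, zero on $[0,1]$, with $\Omega\circ\exp$ convex on $\mathbb R$, $\log t=o(\Omega(t))$ and $\int_1^\infty\Omega(s)s^{-2}ds<\infty$. Doubling is not required. So $\omega$ is admissible, and so is $(t^a-1)_+$ for $0<a<1$.

For admissible $\Omega$, $\varphi_\Omega^*$ is finite (since $\log t=o(\Omega)$), convex and increasing, with $\varphi_\Omega^*(0)=0$ and hence $\varphi_\Omega^*\ge0$. A convex function $g$ with $g(0)=0$ has $g(s)/s$ increasing. Hence $g(a)+g(b)\le g(a+b)$, and $\rho\mapsto\frac1\rho g(\rho s)$ is increasing. So $Y_k:=\exp(\frac1\rho\varphi_\Omega^*(\rho k))$ satisfies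
$$Y_0=1,\qquad1\le Y_k\le Y_{k+1},\qquad Y_jY_k\le Y_{j+k},\tag{4.1}$$
and $Y_k$ increases with $\rho$.

**Absorbing geometric factors.** The purpose is to show that factors $H^{|\alpha|}$ do no harm in $\mathcal E^{(\omega)}$. By doubling there is $L_\omega\ge1$ with $\omega(et)\le L_\omega(\omega(t)+1)$ for all $t$, i.e. $\varphi_\omega(x+1)\le L_\omega\varphi_\omega(x)+L_\omega$ for $x\ge0$. Therefore
$$\varphi_\omega^*(L_\omega y)\ge\sup_{x\ge0}\big(L_\omega y(x+1)-\varphi_\omega(x+1)\big)\ge L_\omega y+L_\omega\varphi_\omega^*(y)-L_\omega.$$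
Put $y=\rho k$ and divide by $L_\omega\rho$:
$$k+\tfrac1\rho\varphi_\omega^*(\rho k)\le\tfrac1{L_\omega\rho}\varphi_\omega^*(L_\omega\rho k)+\tfrac1\rho.\tag{4.2}$$
Iterating $h$ times, for all $h\in\mathbb N$, $\rho>0$ there is $c(h,\rho)$ with
$$hk+\tfrac1\rho\varphi_\omega^*(\rho k)\le\tfrac1{L_\omega^h\rho}\varphi_\omega^*(L_\omega^h\rho k)+c(h,\rho)\qquad(k\in\mathbb N).\tag{4.3}$$
Consequently, if for every $\rho>0$ the derivatives of $f$ are bounded on each compact set by $C_\rho H^{|\alpha|}\exp(\frac1\rho\varphi_\omega^*(\rho|\alpha|))$ with $H$ independent of $\rho$, then $f\in\mathcal E^{(\omega)}$: for a target parameter $r$ choose $h$ with $e^h\ge H$ and use $\rho=L_\omega^{-h}r$. By Leibniz and (4.1), the derivatives of a product are bounded by $C2^{|\alpha|}Y_{|\alpha|}$, so with $H=2$ we see that $\mathcal E^{(\omega)}(\mathbb R^n)$ is an algebra.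

## 5. The gain: Taylor polynomials of optimal degree

Fix an admissible $\Omega$ and put
$$K(t)=\int_1^\infty\frac{\Omega(tu)}{u^2}du=t\int_t^\infty\frac{\Omega(s)}{s^2}ds\ (t>0),\quad K(0)=0,\quad K^\star(\delta)=\sup_{t\ge0}(K(t)-\delta t)\ (\delta>0).$$
Note the two conjugations: $\varphi_K^*$ is taken in the variable $\log t$ and governs derivatives; $K^\star$ is taken in the variable $t$ and will govern distances.

**Step 1: basic properties.** The purpose is to see that $K$ is concave in $t$, convex in $\log t$, and that $K^\star$ is explicit. Since $\Omega\circ\exp$ is convex, $\Omega(t)=\int_0^t\nu(s)\frac{ds}s$ with $\nu$ increasing and right-continuous, $\nu=0$ on $(0,1)$. From $\Omega(t)\le\nu(t)\log t$ for $t\ge1$ we get $\nu\to\infty$. By Tonelli,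
$$\int_t^\infty\frac{\Omega(s)}{s^2}ds=\int_0^\infty\frac{\nu(r)}r\,\frac{dr}{\max(r,t)}=\frac{\Omega(t)}t+\int_t^\infty\frac{\nu(r)}{r^2}dr .$$
Since $K'(t)=\int_t^\infty\Omega s^{-2}ds-\Omega(t)/t$, this gives
$$K'(t)=\int_t^\infty\frac{\nu(r)}{r^2}dr,\qquad q(t):=tK'(t)=\int_1^\infty\frac{\nu(tu)}{u^2}du=K(t)-\Omega(t).\tag{5.1}$$
We read off the following.

* $K'$ is continuous, positive, nonincreasing, tends to $0$ at $\infty$, and equals $\delta_0:=K'(1)$ on $(0,1]$. So $K$ is concave and $K(t)\le\delta_0t$.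
* $q$ is continuous and increasing, $q(0+)=0$, and $q\ge\nu$ gives $q(\infty)=\infty$. Since $\varphi_K'(x)=q(e^x)$, $\varphi_K$ is convex on $\mathbb R$.
* $K\ge\Omega$, so $\varphi_K^*\le\varphi_\Omega^*$.
* $K^\star$ is finite, $\ge0$, nonincreasing, and $K^\star(\delta)=0$ for $\delta\ge\delta_0$. By concavity the supremum for $\delta=K'(T)$ is attained at $T$, so by (5.1)
$$K^\star(K'(T))=K(T)-TK'(T)=\Omega(T)\qquad(T>0).\tag{5.2}$$

**Example 4.** For $\Omega(t)=(t^a-1)_+$, $0<a<1$: for $t\ge1$ we have $\nu(t)=at^a$, $K'(t)=\frac a{1-a}t^{a-1}$, $q(t)=\frac{a}{1-a}t^a$, $K(t)=\frac{t^a}{1-a}-1$, and $\delta_0=\frac a{1-a}$. By (5.2), $K^\star(\delta)=(\delta_0/\delta)^{a/(1-a)}-1$ for $\delta\le\delta_0$.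

**Step 2: the size of the best Taylor term.** The purpose is to find the degree $m$ at which a Taylor term of a jet with bounds $S_m:=\exp(\varphi_K^*(m))=\sup_{t\ge1}t^me^{-K(t)}$ is smallest at distance $\delta$. Heuristically, if $m=q(T)$ then $S_m\approx T^me^{-K(T)}$ and $m!\approx(m/e)^m$, so $S_m\delta^m/m!\approx(eT\delta/m)^me^{-K(T)}$. When $\delta=K'(T)$ we have $m=\delta T$, and this is $e^{\delta T-K(T)}=e^{-K^\star(\delta)}$. The lemma makes this precise at the price of a factor $\frac12$ in the exponent.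

**Lemma 1.** *There is $C_0$ such that for all $T>0$, with $\delta=K'(T)$ and $m=\lfloor q(T)\rfloor=\lfloor\delta T\rfloor$,*
$$\frac{\delta^mS_m}{m!}\le C_0e^{-\frac12K^\star(\delta)}.$$

*Proof.* Let $q=q(T)$. The function $x\mapsto qx-\varphi_K(x)$ is concave on $\mathbb R$ with critical point $\log T$. Since $m\le q$, $S_m\le\sup_{t\ge1}t^qe^{-K(t)}\le T^qe^{-K(T)}$. As $\delta T=q$,
$$\frac{\delta^mS_m}{m!}\le T^{q-m}\frac{q^m}{m!}e^{-K(T)}\le\max(1,T)e^{q-K(T)}=\max(1,T)e^{-\Omega(T)}.$$
Take $C_0=\sup_T\max(1,T)e^{-\Omega(T)/2}$, which is finite because $\log t=o(\Omega)$, and use $\Omega(T)=K^\star(\delta)$. $\square$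

Every degree is reached. *If $0<T_1\le T_2$ and $k$ is an integer with $\lfloor q(T_1)\rfloor\le k\le\lfloor q(T_2)\rfloor$, then there is $T\in[T_1,T_2]$ with $\lfloor q(T)\rfloor=k$; and every integer $0\le k\le\lfloor q(T_2)\rfloor$ equals $\lfloor q(T)\rfloor$ for some $T\in(0,T_2]$.*
$$\tag{5.3}$$
For the first part, take $T=T_1$ if $k=\lfloor q(T_1)\rfloor$; otherwise $q(T_1)<k\le q(T_2)$ and the intermediate value theorem gives $q(T)=k$. For the second part use a small $T_1\le T_2$ with $q(T_1)<1$.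

**Step 3: trading $e^{-K^\star}$ for powers of the distance.** Differentiating $j$ times at distance $\delta$ will cost $j!\delta^{-j}$. A small part of the exponential gain turns this into an admissible derivative bound.

**Lemma 2.** *For $\delta>0$, $\varepsilon\in(0,1]$, $j\in\mathbb N$:* $\ j!\,\delta^{-j}e^{-\varepsilon K^\star(\delta)}\le e^{K(1)}e^j\exp(\varepsilon\varphi_K^*(j/\varepsilon))$.

*Proof.* We have $\varphi_K^*\ge-K(1)$, so $e^{K(1)}\exp(\varepsilon\varphi_K^*(j/\varepsilon))\ge1$; this settles $j=0$. Let $j\ge1$ and $t=j/(\varepsilon\delta)$. Then $\varepsilon K^\star(\delta)\ge\varepsilon K(t)-\varepsilon\delta t=\varepsilon K(t)-j$, and $j!\delta^{-j}\le(j/\delta)^j=(\varepsilon t)^j\le t^j$. So the left side is at most $e^jt^je^{-\varepsilon K(t)}$. If $t\ge1$, then $t^je^{-\varepsilon K(t)}=\exp\big(\varepsilon(\frac j\varepsilon\log t-K(t))\big)\le\exp(\varepsilon\varphi_K^*(j/\varepsilon))$. If $t<1$, it is at most $1\le e^{K(1)}\exp(\varepsilon\varphi_K^*(j/\varepsilon))$. $\square$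

## 6. The cost: cut-offs at scale $\delta$, and a mismatch of scales

A natural construction of a cut-off is the convolution of infinitely many uniform distributions on intervals $[-a_j,a_j]$, with the $a_j$ read off from $\nu$ so that the Fourier transform decays like $e^{-\Omega}$. Lemma 3 below, for $\varepsilon=1$, yields a bump supported in $[-\delta,\delta]^n$ whose derivatives cost a factor $e^{nK^\star(\delta)}$. The gain from Lemma 1 is $e^{-\frac12K^\star(\delta)}$. The same function $K^\star$ appears in both, which is encouraging, and the first thing to try is Whitney's formula $f=\sum_i\varphi_iT_{\hat x_i}^{m_i-1}F$: a partition of unity $(\varphi_i)$ on $\mathbb R^n\setminus A$ made of such bumps, and Taylor polynomials of optimal degree at nearby base points $\hat x_i\in A$.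

Here is the exact point at which these estimates stop working. At distance $d$ from $A$ the bumps must have size at most a small multiple $c_1d$ of $d$, whereas the base points differ from each other, and from $x$, by a large multiple of $d$. So the available bound for the product is of the form
$$\exp\big(C_2K^\star(c_1d)-\tfrac12K^\star(C_1d)\big),\qquad c_1<C_1,\ C_2\ge 1,$$
with constants dictated by the geometry. For powers (Example 4), a dilation of the argument changes $K^\star$ by a bounded factor for small $d$. For the near-linear weight it does not. Take $\Omega=(\omega_1-\omega_1(1))_+$. Then $\nu(r)=r\omega_1'(r)\sim r/\log^2r$, so $K'(T)\sim1/\log T$. If $K'(T_1)=\delta$ and $K'(T_2)=\delta/b$ with $b>1$, then $\log T_2\sim b\log T_1$ as $\delta\to0$, and by (5.2)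
$$\frac{K^\star(\delta/b)}{K^\star(\delta)}=\frac{\Omega(T_2)}{\Omega(T_1)}=T_1^{\,b-1+o(1)}\to\infty .$$
So the bound for the product tends to infinity, whatever the constants are, and it gives nothing.

The way past this is to build the cut-offs not for $\Omega$ but for the smaller function $\varepsilon\Omega$. The corresponding conjugate is
$$(\varepsilon K)^\star(\delta)=\sup_{t\ge0}(\varepsilon K(t)-\delta t)=\varepsilon K^\star(\delta/\varepsilon).$$
A small $\varepsilon$ does two things at once: it puts a small factor in front of $K^\star$, and it enlarges the argument. So $C_2\varepsilon K^\star(c_1d/\varepsilon)\le\frac18K^\star(C_1d)$ as soon as $C_2\varepsilon\le\frac18$ and $c_1/\varepsilon\ge C_1$, without any regularity of $K^\star$. The price is that the derivatives of the cut-offs are controlled by $\exp(\frac\varepsilon2\varphi_\Omega^*(2k/\varepsilon))$, a bound with parameter $\rho=2/\varepsilon$ instead of a small $\rho$. We accept this: we shall construct an extension that obeys the bound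 for *some* $\rho$, but with respect to an $\Omega$ so much larger than $\omega$ that this implies the bounds for $\omega$ and *every* $\rho$. Section 8 provides that $\Omega$; it need not be doubling, which is why doubling is never assumed for $\Omega$.

**Lemma 3.** *For each $\varepsilon\in(0,1]$ there is $C_\varepsilon\ge1$ such that for every $\delta>0$ there is $0\le\chi\in C_c^\infty(\mathbb R^n)$ with $\int\chi=1$, $\operatorname{supp}\chi\subseteq[-\delta,\delta]^n$ and*
$$\|\partial^\alpha\chi\|_{L^1}\le C_\varepsilon e^{n\varepsilon K^\star(\delta/\varepsilon)}W_{|\alpha|},\qquad W_k:=\exp\big(\tfrac\varepsilon2\varphi_\Omega^*(2k/\varepsilon)\big).$$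

*Proof.* **Step 1: reduction to small $\delta$.** If $\delta>\varepsilon\delta_0$, use the function for $\varepsilon\delta_0$; this is allowed because $K^\star(\delta/\varepsilon)=0=K^\star(\delta_0)$. So let $\delta\le\varepsilon\delta_0$. As $K'$ is continuous and decreases from $\delta_0$ at $1$ to $0$ at $\infty$, there is $T\ge1$ with $\varepsilon K'(T)=\delta$.

**Step 2: choice of the interval lengths.** The aim is total length at most $\delta$. Let $N(s)=\lfloor\varepsilon\nu(s)\rfloor$ for $s\ge T$ and $N(s)=0$ for $s<T$. Put $s_j=\min\{s\ge T:\varepsilon\nu(s)\ge j\}$, $j\ge1$; the minimum exists because $\nu\to\infty$ and $\nu$ is right-continuous. Let $a_j=1/s_j$. Then $N(s)=\#\{j:s_j\le s\}$, and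
$$\sum_ja_j=\sum_j\int_{s_j}^\infty\frac{ds}{s^2}=\int_T^\infty\frac{N(s)}{s^2}ds\le\varepsilon\int_T^\infty\frac{\nu(s)}{s^2}ds=\varepsilon K'(T)=\delta .$$

**Step 3: decay of the Fourier transform.** Let $\mu$ be the law of $\sum_jU_j$ with $U_j$ independent and uniform on $[-a_j,a_j]$. Then $\operatorname{supp}\mu\subseteq[-\delta,\delta]$, and since $|\sin x/x|\le\min(1,1/|x|)$,
$$|\hat\mu(\xi)|=\prod_j\Big|\frac{\sin a_j\xi}{a_j\xi}\Big|\le\exp\Big(-\sum_j\log^+\frac{|\xi|}{s_j}\Big).$$
For $|\xi|\ge T$ the sum equals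
$$\sum_{s_j\le|\xi|}\int_{s_j}^{|\xi|}\frac{ds}s=\int_T^{|\xi|}N(s)\frac{ds}s\ge\int_T^{|\xi|}(\varepsilon\nu(s)-1)\frac{ds}s=\varepsilon(\Omega(|\xi|)-\Omega(T))-\log\frac{|\xi|}T .$$
Since $T\ge1$, this gives
$$|\hat\mu(\xi)|\le(1+|\xi|)e^{\varepsilon\Omega(T)-\varepsilon\Omega(|\xi|)},$$
and for $|\xi|<T$ this holds because $|\hat\mu|\le1$ and $\Omega(T)\ge\Omega(|\xi|)$.

**Step 4: derivatives.** Fourier inversion turns decay into derivative bounds. We have $|\xi|^ke^{-\frac\varepsilon2\Omega(|\xi|)}\le W_k$: for $|\xi|\ge1$ the exponent is $\frac\varepsilon2(\frac{2k}\varepsilon\log|\xi|-\Omega(|\xi|))$, and for $|\xi|<1$ use $W_k\ge1$. Also $c_\varepsilon:=\frac1{2\pi}\int_{\mathbb R}(1+|\xi|)e^{-\frac\varepsilon2\Omega(|\xi|)}d\xi<\infty$, because $\log t=o(\Omega)$. So $\xi^k\hat\mu$ is integrable for every $k$, and $\mu$ has a density $\chi_1\in C^\infty$, $\chi_1\ge0$, with $|\chi_1^{(k)}|\le c_\varepsilon e^{\varepsilon\Omega(T)}W_k$. By (5.2), $\Omega(T)=K^\star(K'(T))=K^\star(\delta/\varepsilon)$.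 Take $\chi=\chi_1\otimes\cdots\otimes\chi_1$. Since $W_jW_k\le W_{j+k}$ by (4.1), $|\partial^\alpha\chi|\le c_\varepsilon^ne^{n\varepsilon K^\star(\delta/\varepsilon)}W_{|\alpha|}$, and the support has volume at most $(2\delta_0)^n$. So $C_\varepsilon=\max(1,(2\delta_0c_\varepsilon)^n)$ works. $\square$

## 7. Whitney's formula for a jet with a single majorant

For a jet $F$ on a compact set $A$ let $M_p\in[0,\infty]$ be the least number with $|F^\alpha(x)|\le M_p$ for $|\alpha|=p$, $x\in A$, and, if $p\ge1$,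
$$|(R_x^{p-1}F)^\alpha(y)|\le M_p\frac{|x-y|^{p-|\alpha|}}{(p-|\alpha|)!}\qquad(|\alpha|\le p-1,\ x,y\in A).$$

**Proposition 4.** *Let $\Omega$ be admissible, $A\subseteq\mathbb R^n$ compact, and let $F$ be a jet on $A$ with $M_p\le C_FS_p=C_F\exp(\varphi_K^*(p))$ for all $p$. Then there are $f\in C_c^\infty(\mathbb R^n)$ with $j_A^\infty f=F$ and constants $C,H,\rho>0$ such that*
$$|f^{(\alpha)}(x)|\le CH^{|\alpha|}\exp\big(\tfrac1\rho\varphi_\Omega^*(\rho|\alpha|)\big)\qquad\text{for all }x\in\mathbb R^n\text{ and all }\alpha.$$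

The proof fills the rest of this section. Let $A\neq\emptyset$, $U=\mathbb R^n\setminus A$, $d(x)=\operatorname{dist}(x,A)$, $T_a^pF(z)=\sum_{|\beta|\le p}F^\beta(a)\frac{(z-a)^\beta}{\beta!}$. The letter $C$ denotes constants independent of $x,i,\alpha$.

**Step 1: Whitney cubes.** We need a covering of $U$ by cubes whose size is comparable to their distance from $A$. By Stein, *Singular Integrals and Differentiability Properties of Functions*, Ch. VI §1, Theorem 1, $U=\bigcup_{i\ge1}Q_i$ with closed cubes of disjoint interiors, side $\ell_i$, diameter $d_i=\sqrt n\,\ell_i$, and $d_i\le\operatorname{dist}(Q_i,A)\le4d_i$. Let $Q_i^*$ be the concentric $\frac98$-dilation. Each point of $Q_i^*$ has distance at most $d_i/16$ from $Q_i$. So for $x\in Q_i^*$ we have $\frac{15}{16}d_i\le d(x)\le(4+1+\frac1{16})d_i$; in particular $Q_i^*\subseteq U$ and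
$$x\in Q_i^*\ \Rightarrow\ \tfrac16d(x)\le d_i\le2d(x).\tag{7.1}$$
*Bounded overlap.* If $x\in Q_i^*$, then $Q_i$ lies in the cube with center $x$ and half-side $2d_i\le4d(x)$, and has volume at least $(d(x)/(6\sqrt n))^n$. As the interiors are disjoint, $x$ lies in at most $N_0:=\lceil(48\sqrt n)^n\rceil$ of the $Q_i^*$. *Local finiteness.* On a compact subset of $U$ the function $d$ lies between two positive constants, so the $Q_i$ whose $Q_i^*$ meet it lie in a bounded set and have volumes bounded below; hence there are finitely many.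

Choose $\hat x_i\in A$ with $\operatorname{dist}(\hat x_i,Q_i)=\operatorname{dist}(Q_i,A)$, and for $x\in U$ choose $\hat x\in A$ with $|x-\hat x|=d(x)$. For $x\in Q_i^*$ we have $|x-\hat x_i|\le(\frac1{16}+1+4)d_i$, so
$$|x-\hat x_i|\le6d_i\le12d(x),\qquad|\hat x-\hat x_i|\le13d(x).\tag{7.2}$$

**Step 2: constants.** Now we fix $\varepsilon$ so small that the cut-offs cost less than the Taylor polynomials gain. Let $L:=600n$, and fix $\varepsilon\in(0,\frac18]$ with
$$N_0n\varepsilon\le\tfrac18,\qquad\frac1{192\sqrt n\,\varepsilon}\ge2L.$$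
Put $\rho:=2/\varepsilon\ge16$ and $Y_k:=\exp(\frac1\rho\varphi_\Omega^*(\rho k))$, which is the $W_k$ of Lemma 3. As $\varphi_K^*\le\varphi_\Omega^*$ and $Y_k$ increases with its parameter,
$$\exp\big(\tfrac1{\rho'}\varphi_K^*(\rho'j)\big)\le Y_j\qquad(0<\rho'\le\rho).\tag{7.3}$$

**Step 3: partition of unity.** We build it from Lemma 3 and bound its derivatives at $x$ in terms of $d(x)$. Let $\psi_i=1_{Q_i'}*\chi$, where $Q_i'=\frac{17}{16}Q_i$ (concentric) and $\chi$ is from Lemma 3 with $\delta=\ell_i/32$. The half-sides of $Q_i,Q_i',Q_i^*$ are $\frac{16}{32}\ell_i,\frac{17}{32}\ell_i,\frac{18}{32}\ell_i$, so $0\le\psi_i\le1$, $\psi_i=1$ on $Q_i$, $\operatorname{supp}\psi_i\subseteq Q_i^*$, and $|\psi_i^{(\beta)}|\le\|\partial^\beta\chi\|_{L^1}$. Let $\varphi_i=\psi_i\prod_{j<i}(1-\psi_j)$.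

Given $x\in U$, let $J_x=\{j:x\in Q_j^*\}$, so $|J_x|\le N_0$. By local finiteness there is a neighborhood $V\subseteq U$ of $x$ on which $\psi_j=0$ for $j\notin J_x$. On $V$ we have $\varphi_i=0$ for $i\notin J_x$; each other $\varphi_i$ is a product of at most $N_0$ factors $\psi_j$ or $1-\psi_j$ with $j\in J_x$; and the sum telescopes to $\sum_i\varphi_i=1-\prod_{j\in J_x}(1-\psi_j)=1$, because each point of $V$ lies in some $Q_j$.

By (7.1), $\ell_j/32=d_j/(32\sqrt n)\ge d(x)/(192\sqrt n)$ for $j\in J_x$. So, at $x$, the derivative of order $\beta$ of each factor is bounded by $C_\varepsilon\exp\big(n\varepsilon K^\star(\frac{d(x)}{192\sqrt n\,\varepsilon})\big)Y_{|\beta|}$ (for $\beta=0$ this holds because the factors lie in $[0,1]$). In the Leibniz rule for at most $N_0$ factors the multinomial coefficients sum to at most $N_0^{|\beta|}$, and by (4.1) the products of the $Y$'s are at most $Y_{|\beta|}$. With the choice of $\varepsilon$ and monotonicity of $K^\star$,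
$$|\varphi_i^{(\beta)}(x)|\le C_\varepsilon^{N_0}\exp\Big(N_0n\varepsilon K^\star\big(\tfrac{d(x)}{192\sqrt n\,\varepsilon}\big)\Big)N_0^{|\beta|}Y_{|\beta|}\le Ce^{\frac18K^\star(2Ld(x))}N_0^{|\beta|}Y_{|\beta|}.\tag{7.4}$$

**Step 4: definition of $f$.** Each cube gets the Taylor polynomial of the degree that Lemma 1 recommends. For $\delta\in(0,\delta_0]$ let $T(\delta)=\max\{T:K'(T)=\delta\}\ge1$ and $m(\delta)=\lfloor q(T(\delta))\rfloor$. Both are nonincreasing in $\delta$ and tend to $\infty$ as $\delta\to0$. Fix $\delta^*\in(0,\delta_0]$ with $m(\delta^*)\ge1$, and put $d^*=\delta^*/(2L)$. Let $I=\{i:Ld_i\le\delta^*\}$. For $i\in I$ put $m_i=m(Ld_i)\ge1$ and $P_i=T^{m_i-1}_{\hat x_i}F$; for $i\notin I$ put $P_i=0$. Define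
$$f=\sum_i\varphi_iP_i\quad\text{on }U,$$
which is $C^\infty$ on $U$. If $i\in I$ and $x\in Q_i^*$, then $d(x)\le6d_i\le12d^*$, so $f$ vanishes where $d(x)>12d^*$.

**Step 5: far region $d(x)>d^*$.** Only finitely many polynomials occur here, so the bound is immediate. If $x\in Q_i^*$ with $i\in I$, then $d_i\ge d^*/6$; as $A$ is compact there are finitely many such cubes. The first bound in (7.4), with $K^\star(\frac{d(x)}{192\sqrt n\,\varepsilon})\le K^\star(\frac{d^*}{192\sqrt n\,\varepsilon})$, and boundedness of all derivatives of the finitely many $P_i$ on $Q_i^*$ give, by Leibniz, $|f^{(\alpha)}(x)|\le C(N_0+1)^{|\alpha|}Y_{|\alpha|}$.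

**Step 6: comparing Taylor polynomials.** This prepares the near region. The polynomial $T^p_aF-T^p_bF$ has degree at most $p$, and its $\gamma$-derivative at $a$ is $(R_b^pF)^\gamma(a)$. Expanding about $a$, for $|\alpha|\le p$ and $a,b\in A$,
$$(T_a^pF-T_b^pF)^{(\alpha)}(z)=\sum_{|\beta|\le p-|\alpha|}(R_b^pF)^{\alpha+\beta}(a)\frac{(z-a)^\beta}{\beta!}.$$
With $\sum_{|\beta|=l}\frac1{\beta!}=\frac{n^l}{l!}$ this is bounded by $M_{p+1}\sum_{l=0}^{p-|\alpha|}\frac{|a-b|^{p+1-|\alpha|-l}}{(p+1-|\alpha|-l)!}\frac{(n|z-a|)^l}{l!}$, and the binomial theorem gives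
$$|(T_a^pF-T_b^pF)^{(\alpha)}(z)|\le M_{p+1}\frac{(|a-b|+n|z-a|)^{p+1-|\alpha|}}{(p+1-|\alpha|)!}.\tag{7.5}$$

**Step 7: near region, $P_i$ against a reference polynomial.** Let $x\in U$ with $d:=d(x)\le d^*$. The aim is to show that the $P_i$ with $i\in J_x$ all agree, up to $e^{-\frac14K^\star(2Ld)}$, with one polynomial $P_x$. By (7.1), $d_i\le2d\le2d^*$ for $i\in J_x$, so $J_x\subseteq I$. Put $m_x=m(2Ld)\ge1$ and $P_x=T_{\hat x}^{m_x-1}F$. Since $Ld/6\le Ld_i\le2Ld$, we have $m_i\ge m_x$ for $i\in J_x$.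

Let $j=|\alpha|$ and write
$$P_i-P_x=\big(T_{\hat x_i}^{m_i-1}F-T_{\hat x_i}^{m_x-1}F\big)+\big(T_{\hat x_i}^{m_x-1}F-T_{\hat x}^{m_x-1}F\big).$$
At $x$, the $\alpha$-derivative of the first bracket is at most $\sum_{m_x\le k\le m_i-1,\,k\ge j}M_k\frac{(n|x-\hat x_i|)^{k-j}}{(k-j)!}$, with $n|x-\hat x_i|\le12nd$. That of the second vanishes if $j\ge m_x$; otherwise (7.5) with $p=m_x-1$, $a=\hat x$, $b=\hat x_i$ bounds it by $M_{m_x}\frac{(13d+nd)^{m_x-j}}{(m_x-j)!}$. Both $12nd$ and $13d+nd$ are at most $25nd$. Hence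
$$|(P_i-P_x)^{(\alpha)}(x)|\le2\sum_{\substack{m_x\le k\le m_i\\k\ge j}}M_k\frac{(25nd)^{k-j}}{(k-j)!},\qquad\frac{(25nd)^{k-j}}{(k-j)!}\le2^{-k}\frac{(100nd)^k}{k!}\,j!\,d^{-j}.$$
For the last inequality use $k!/(k-j)!\le2^kj!$, $(25n)^{-j}\le1$ and $2^k\cdot25^k=2^{-k}\cdot100^k$.

Let $m_x\le k\le m_i$. By (5.3) there is $T\in[T(2Ld),T(Ld_i)]$ with $\lfloor q(T)\rfloor=k$. Then $\delta'':=K'(T)\in[Ld_i,2Ld]$, so $\delta''\ge Ld/6=100nd$, and Lemma 1 gives
$$\frac{S_k(100nd)^k}{k!}\le\frac{S_k\delta''^k}{k!}\le C_0e^{-\frac12K^\star(\delta'')}\le C_0e^{-\frac12K^\star(2Ld)}.$$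
Sum over $k$ with $\sum2^{-k}\le2$, and then apply Lemma 2 with parameter $\frac14$ at $\delta=2Ld$, together with (7.3) for $\rho'=4$:
$$|(P_i-P_x)^{(\alpha)}(x)|\le4C_FC_0\,j!\,d^{-j}e^{-\frac12K^\star(2Ld)}\le C(2Le)^jY_je^{-\frac14K^\star(2Ld)}.\tag{7.6}$$
On the neighborhood $V$ of $x$, with $P_x$ kept fixed, $f=P_x+\sum_{i\in J_x}\varphi_i(P_i-P_x)$. By Leibniz, (7.4), (7.6) and (4.1), the cost $e^{\frac18K^\star}$ is beaten by the gain $e^{-\frac14K^\star}$:
$$|f^{(\alpha)}(x)-P_x^{(\alpha)}(x)|\le C(N_0+2Le)^{|\alpha|}Y_{|\alpha|}e^{-\frac18K^\star(2Ld)}.\tag{7.7}$$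

**Step 8: near region, the reference polynomial itself.** It remains to bound $P_x$. We have $|P_x^{(\alpha)}(x)|\le Z_{|\alpha|}(x)$ with $Z_j(x):=\sum_{k=j}^{m_x-1}M_k\frac{(nd)^{k-j}}{(k-j)!}$. For $0\le k\le m_x$, (5.3) gives $T\in(0,T(2Ld)]$ with $\lfloor q(T)\rfloor=k$, and then $\delta'':=K'(T)\ge2Ld=1200nd$. Using $k!/(k-j)!\le2^kj!$, then Lemma 1, then Lemma 2 with parameter $\frac12$ at $\delta''$ and (7.3) with $\rho'=2$,
$$M_k\frac{(nd)^{k-j}}{(k-j)!}\le C_FS_k\frac{(\delta''/1200)^{k-j}}{(k-j)!}\le C_F\frac{S_k\delta''^k}{k!}\Big(\frac2{1200}\Big)^k1200^j\,j!\,\delta''^{-j}\le C\,2^{-k}(1200e)^jY_j .$$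
Summing over $k$,
$$Z_j(x)\le C(1200e)^jY_j\qquad(0<d(x)\le d^*).\tag{7.8}$$
By (7.7) and (7.8), $|f^{(\alpha)}(x)|\le CH^{|\alpha|}Y_{|\alpha|}$ for $0<d(x)\le d^*$, and on $A$ we have $|F^\alpha|\le C_F\exp(\varphi_K^*(|\alpha|))\le C_FY_{|\alpha|}$ by (7.3) with $\rho'=1$. With Step 5 all derivative bounds are established.

**Step 9: smoothness across $A$.** Let $g_\alpha=f^{(\alpha)}$ on $U$ and $g_\alpha=F^\alpha$ on $A$. We show that $g_0$ is smooth with derivatives $g_\alpha$. Fix $p$, $|\alpha|\le p$ and $a\in A$. We claim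
$$|g_\alpha(x)-(T_a^pF)^{(\alpha)}(x)|\le C_p|x-a|^{p+1-|\alpha|}\qquad\text{for all }x\text{ near }a.\tag{7.9}$$
For $x\in A$ this is the remainder estimate with constant $M_{p+1}$. Let $x\in U$ be so near $a$ that $d=d(x)\le\min(d^*,1)$ and $m_x\ge p+1$; this is possible since $d(x)\le|x-a|$. Three differences have to be bounded.

* By (7.7) and Lemma 2 with parameter $\frac18$, $j=p+1$, $\delta=2Ld$, we have $|f^{(\alpha)}(x)-P_x^{(\alpha)}(x)|\le C_pd^{p+1}$.
* Since $(k-|\alpha|)!\ge(k-p-1)!$, and by (7.8),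
$$|(P_x-T_{\hat x}^pF)^{(\alpha)}(x)|\le\sum_{k=p+1}^{m_x-1}M_k\frac{(nd)^{k-|\alpha|}}{(k-|\alpha|)!}\le(nd)^{p+1-|\alpha|}Z_{p+1}(x)\le C_pd^{p+1-|\alpha|}.$$
* By (7.5) with base points $\hat x,a$, and $|a-\hat x|\le2|x-a|$, $|x-\hat x|\le|x-a|$, we have $|(T^p_{\hat x}F-T^p_aF)^{(\alpha)}(x)|\le C_p|x-a|^{p+1-|\alpha|}$.

As $d\le|x-a|$ and $d\le1$, (7.9) follows. With $p=|\alpha|+1$ it reads
$$g_\alpha(x)=F^\alpha(a)+\sum_lF^{\alpha+e_l}(a)(x_l-a_l)+O(|x-a|^2),$$
so $g_\alpha$ is differentiable at $a$ with $\partial_lg_\alpha(a)=g_{\alpha+e_l}(a)$. On $U$ this is clear. So all $g_\alpha$ are differentiable, hence continuous, and $\partial_lg_\alpha=g_{\alpha+e_l}$ everywhere. Thus $f:=g_0\in C^\infty_c(\mathbb R^n)$ and $f^{(\alpha)}|_A=F^\alpha$. This proves Proposition 4. $\square$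

## 8. Replacing infinitely many bounds by one

A Beurling jet satisfies a bound for every parameter. Proposition 4 wants one majorant, and yields one bound. The link is a function $\tilde\omega$ that is larger than every multiple of $\omega$ near infinity, but so slowly that $\tilde\kappa$ still dominates the jet. Let $\kappa=\kappa_\omega$, $R(t)=\kappa(t)/t=\int_t^\infty\omega(s)s^{-2}ds$, $\varphi=\varphi_\kappa$. By Section 5 with $\Omega=\omega$, $\varphi$ is convex and $C^1$ with $\varphi'$ increasing to $\infty$. $R$ is continuous, positive, nonincreasing and tends to $0$.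

**Lemma 5.** *Let $c_b\ge0$ $(b=1,2,\dots)$ be given, and let $(M_p)_{p\in\mathbb N}$ satisfy $0\le M_p\le\exp(c_b+b\,\varphi_\kappa^*(p/b))$ for all $b\ge1$, $p\ge0$. Then there is an admissible $\tilde\omega$ with $\omega=o(\tilde\omega)$ such that, with $\tilde\kappa(t)=\int_1^\infty\tilde\omega(tu)u^{-2}du$, $M_p\le C\exp(\varphi_{\tilde\kappa}^*(p))$ for all $p$.*

*Proof.* **Step 1: construction of $\tilde\omega$.** We add one more copy of $\omega$ at each of a sparse sequence of points. Choose $1=t_1<t_2<\cdots\to\infty$ with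
$$R(t_{k+1})\le\tfrac12R(t_k)\ (k\ge1),\qquad\kappa(t_k)\ge c_{k+3}\ (k\ge2),$$
which is possible since $R\to0$ and $\kappa\to\infty$. Put $\tilde\omega=\sum_{k\ge1}(\omega-\omega(t_k))_+$. The $k$-th term vanishes on $[0,t_k]$, so the sum is locally finite. Hence $\tilde\omega$ is continuous, increasing, zero on $[0,1]$, and $\tilde\omega\circ\exp$ is convex as a sum of positive parts of convex functions. Since $\omega(t_1)=0$, $\tilde\omega\ge\omega$, so $\log t=o(\tilde\omega)$. For $t\ge t_k$ we have $\tilde\omega\ge k\omega-k\omega(t_k)$; as $k$ is arbitrary, $\omega=o(\tilde\omega)$.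

**Step 2: $\tilde\kappa$ grows slowly against $\kappa$.** Since $\tilde\omega\le k\omega+\sum_{j>k}\omega1_{[t_j,\infty)}$, for $t\in[t_k,t_{k+1}]$
$$\int_t^\infty\frac{\tilde\omega(s)}{s^2}ds\le kR(t)+\sum_{j>k}R(t_j)\le kR(t)+2R(t_{k+1})\le(k+2)R(t).$$
So $\int_1^\infty\tilde\omega s^{-2}ds<\infty$, $\tilde\omega$ is admissible, and
$$\tilde\kappa\le(k+2)\kappa\quad\text{on }[t_k,t_{k+1}],\ k\ge1.\tag{8.1}$$

**Step 3: splitting the orders $p$.** For each $p$ we use the hypothesis with a $b$ slightly larger than the factor $k+2$ that is relevant for $p$; the spare copy of $\varphi$ swallows $c_b$. Put $X_k=\log t_k$ (so $X_1=0$) and, for $k\ge1$,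
$$I_k=[(k+3)\varphi'(X_k),(k+3)\varphi'(X_{k+1})],\qquad J_k=[(k+3)\varphi'(X_{k+1}),(k+4)\varphi'(X_{k+1})].$$
Consecutive intervals $I_1,J_1,I_2,J_2,\dots$ share endpoints, and together with $[0,4\varphi'(X_1)]$ they cover $[0,\infty)$. Only finitely many integers lie in $[0,4\varphi'(X_1)]$; for them the assertion holds after enlarging $C$.

**Step 4: $p\in I_k$.** Since $\varphi'$ is continuous, there is $X\in[X_k,X_{k+1}]$ with $(k+3)\varphi'(X)=p$. Let $b=k+3$. By concavity, $b\varphi^*(p/b)=\sup_{x\ge0}(px-b\varphi(x))=pX-b\varphi(X)$. By (8.1), $\varphi_{\tilde\kappa}^*(p)\ge pX-(k+2)\varphi(X)$. So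
$$b\varphi^*(p/b)+c_b\le\varphi_{\tilde\kappa}^*(p)-\varphi(X)+c_{k+3}.$$
For $k\ge2$ this is at most $\varphi_{\tilde\kappa}^*(p)$, because $\varphi(X)\ge\kappa(t_k)\ge c_{k+3}$. For $k=1$ it is at most $\varphi_{\tilde\kappa}^*(p)+c_4$.

**Step 5: $p\in J_k$.** Here $p$ lies between two slopes at the same point $X=X_{k+1}$. Let $b=k+4$. We claim $px-b\varphi(x)\le pX-(k+3)\varphi(X)$ for every $x\ge0$. If $x\ge X$, then
$$p(x-X)\le(k+4)\varphi'(X)(x-X)\le(k+4)(\varphi(x)-\varphi(X))\le b\varphi(x)-(k+3)\varphi(X).$$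
If $x\le X$, then
$$p(X-x)\ge(k+3)\varphi'(X)(X-x)\ge(k+3)(\varphi(X)-\varphi(x))\ge(k+3)\varphi(X)-b\varphi(x).$$
This proves the claim. Since $\varphi(X)=\kappa(t_{k+1})\ge c_{k+4}$, and by (8.1) at $t_{k+1}$,
$$b\varphi^*(p/b)+c_b\le pX-(k+3)\varphi(X)+c_{k+4}\le pX-(k+2)\varphi(X)\le\varphi_{\tilde\kappa}^*(p).$$
Altogether $M_p\le C\exp(\varphi_{\tilde\kappa}^*(p))$ for all $p$. $\square$

**From one bound for $\tilde\omega$ to all bounds for $\omega$.** Since $\omega=o(\tilde\omega)$, for each integer $N\ge1$ there is $D_N$ with $\tilde\omega\ge N\omega-D_N$. Hence $\varphi_{\tilde\omega}^*(s)\le N\varphi_\omega^*(s/N)+D_N$ and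
$$\tfrac1\rho\varphi_{\tilde\omega}^*(\rho k)\le\tfrac N\rho\varphi_\omega^*\big(\tfrac{\rho k}N\big)+\tfrac{D_N}\rho.\tag{8.2}$$
The right side carries the parameter $\rho/N$, which is as small as we like. So if $|f^{(\alpha)}|\le CH^{|\alpha|}\exp(\frac1\rho\varphi_{\tilde\omega}^*(\rho|\alpha|))$ on $\mathbb R^n$ for some $C,H,\rho$, then for every $\rho'>0$ (take $N\ge\rho/\rho'$ and use monotonicity in the parameter) $|f^{(\alpha)}|\le C_{\rho'}H^{|\alpha|}\exp(\frac1{\rho'}\varphi_\omega^*(\rho'|\alpha|))$ with the same $H$, and the consequence of (4.3) gives $f\in\mathcal E^{(\omega)}(\mathbb R^n)$.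

## 9. Proof of Theorem A: compact sets, then closed sets

**Step 1: compact $A$.** We verify the hypothesis of Lemma 5 and chain the results. Let $F\in\mathcal E^{(\sigma)}(A)$ with $M_p$ as in Section 7. By $(\mathrm S_1)$, $\kappa\le C\sigma+C$ with $C\ge1$, so $\varphi_\kappa^*(s)\ge C\varphi_\sigma^*(s/C)-C$. The definition of $\mathcal E^{(\sigma)}(A)$ with $\rho=\frac1{bC}$ gives, for each integer $b\ge1$, a $C_b'\ge1$ with
$$M_p\le C_b'\exp\big(bC\varphi_\sigma^*(\tfrac p{bC})\big)\le C_b'\exp\big(bC+b\varphi_\kappa^*(\tfrac pb)\big)\qquad(p\ge0).$$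
This is the hypothesis of Lemma 5 with $c_b=bC+\log C_b'$. Take $\tilde\omega$ from Lemma 5 and apply Proposition 4 with $\Omega=\tilde\omega$, $K=\tilde\kappa$. We get $f\in C_c^\infty(\mathbb R^n)$ with $j_A^\infty f=F$ and $|f^{(\alpha)}|\le CH^{|\alpha|}\exp(\frac1\rho\varphi^*_{\tilde\omega}(\rho|\alpha|))$. By the end of Section 8, $f\in\mathcal E^{(\omega)}(\mathbb R^n)$.

**Step 2: a partition of unity in $\mathcal E^{(\omega)}$.** It serves to glue. Choose any $\tilde\omega$ as in Lemma 5 (for instance with all $c_b=0$ and $M_p=0$), and let $\chi$ be from Lemma 3 with $\Omega=\tilde\omega$, $\varepsilon=\delta=1$. For $z\in\mathbb Z^n$ put $\theta_z=1_{z+[0,1]^n}*\chi$. Then $|\theta_z^{(\alpha)}|\le\|\partial^\alpha\chi\|_{L^1}\le C\exp(\frac12\varphi^*_{\tilde\omega}(2|\alpha|))$, so $\theta_z\in\mathcal E^{(\omega)}(\mathbb R^n)$ by the end of Section 8. Also $\operatorname{supp}\theta_z\subseteq z+[-1,2]^n$ and $\sum_z\theta_z=1$. Convolving instead the indicator function of a small ball with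 a $\chi$ for small $\delta$ gives the cut-offs used for finite sets in Section 3.

**Step 3: closed $A$.** Let $F\in\mathcal E^{(\sigma)}(A)$ and put $A_z=A\cap(z+[-1,2]^n)$, a compact set. Then $F|_{A_z}\in\mathcal E^{(\sigma)}(A_z)$ has an extension $f_z\in\mathcal E^{(\omega)}(\mathbb R^n)$ by Step 1 ($f_z=0$ if $A_z=\emptyset$). The locally finite sum $f=\sum_z\theta_zf_z$ lies in the algebra $\mathcal E^{(\omega)}(\mathbb R^n)$. Let $a\in A$. If $a\in\operatorname{supp}\theta_z$, then $a\in A_z$ and $f_z^{(\gamma)}(a)=F^\gamma(a)$ for all $\gamma$; otherwise all $\theta_z^{(\beta)}(a)=0$. So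
$$f^{(\alpha)}(a)=\sum_{\beta\le\alpha}\binom\alpha\beta F^{\alpha-\beta}(a)\sum_z\theta_z^{(\beta)}(a)=F^\alpha(a).\qquad\square$$

## 10. One point already forces $(\mathrm S_1)$: proof of Theorem B

The implication from 1 to 2 is Theorem A, and from 2 to 3 there is nothing to prove. We show that 3 implies 1. (For concave $\omega$ and $\sigma(t)=o(t)$ this is contained in the one-point result quoted in Section 2; the following proof needs neither hypothesis.) The plan is to extend the jet $(t^k)_k$ of $e^{tx}$ at $0$ by a function with compact support and uniform bounds, glue it to $e^{tx}$ on the negative axis, and read off $\kappa_\omega(t)$ from the Poisson integral of its Laplace transform at the point $t$.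

**Step 1: uniform bounds by the open mapping theorem.** By Example 3, the remainder conditions are void. Consider jets supported on the indices $\alpha=ke_1$, and restrict extensions to the $x_1$-axis. We use complex-valued functions, treating real and imaginary parts separately. Let
$$\Lambda:=\Big\{a\in\mathbb C^{\mathbb N}:|a|_s:=\sup_k|a_k|e^{-s\varphi_\sigma^*(k/s)}<\infty\ \text{ for all integers }s\ge1\Big\}.$$
Since $\varphi_\sigma^*$ is convex with $\varphi_\sigma^*(0)\le0$, $\frac1\rho\varphi_\sigma^*(\rho k)$ is increasing in $\rho$. So the norms $|\cdot|_s$ increase with $s$, every $a\in\Lambda$ defines an element of $\mathcal E^{(\sigma)}(\{0\})$, and by hypothesis every $a\in\Lambda$ is the jet at $0$ of some $f\in\mathcal E^{(\omega)}(\mathbb R)$. The spaces $\Lambda$ and $\mathcal E^{(\omega)}(\mathbb R)$ are Fréchet, and $X=\{(f,a):f^{(k)}(0)=a_k\ \forall k\}$ is closed in $\mathcal E^{(\omega)}(\mathbb R)\times\Lambda$. The projection $X\to\Lambda$ is continuous and onto, hence open. Put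 $\rho=1/L_\omega$, with $L_\omega$ from (4.2). By openness and scaling there are an integer $s\ge1$ and $C$ such that every $a\in\Lambda\setminus\{0\}$ has an extension $f$ with
$$\sup_{|x|\le1,\,k}|f^{(k)}(x)|e^{-\frac1\rho\varphi_\omega^*(\rho k)}\le C|a|_s.$$

**Step 2: compact support.** Multiply by a fixed $g\in\mathcal E^{(\omega)}(\mathbb R)$ with $\operatorname{supp}g\subseteq[-1,1]$ and $g=1$ near $0$, for instance $1_{[-1/2,1/2]}*\chi$ with $\chi$ from Lemma 3 for $\Omega=\tilde\omega$ as in Section 9, dimension $1$, $\varepsilon=1$, $\delta=\frac14$. By Leibniz and (4.1) the derivatives are bounded by a constant times $2^k|a|_se^{\frac1\rho\varphi_\omega^*(\rho k)}$. Since $2^k\le e^k$ and $L_\omega\rho=1$, (4.2) turns this into extensions with support in $[-1,1]$ and $|f^{(k)}|\le C'|a|_se^{\varphi_\omega^*(k)}$.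

**Step 3: the exponential jet.** Let $t\ge1$ and $a_k=t^k$. Young's inequality $\frac ks\log t\le\varphi_\sigma^*(\frac ks)+\sigma(t)$ gives $|a|_s\le e^{s\sigma(t)}$ for every $s$, so $a\in\Lambda$. Hence there is $f_t$ with support in $[-1,1]$ and
$$f_t^{(k)}(0)=t^k,\qquad|f_t^{(k)}|\le C'e^{s\sigma(t)+\varphi_\omega^*(k)}\quad\text{for all }k,\tag{10.1}$$
with $C',s$ independent of $t$. In particular $t^k\le C'e^{s\sigma(t)+\varphi^*_\omega(k)}$. The function $h=e^{tx}$ for $x\le0$, $h=f_t$ for $x\ge0$, is $C^\infty$.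

**Step 4: its Laplace transform on the imaginary axis.** Smoothness of $h$ becomes decay. For $0\le\operatorname{Re}z<t$ put
$$H(z)=\int h(x)e^{-zx}dx=\frac1{t-z}+G(z),\qquad G(z)=\int_0^1f_t(x)e^{-zx}dx.$$
$G$ is entire, and $|G|\le C'e^{s\sigma(t)}$ on $\operatorname{Re}z\ge0$, as $\varphi_\omega^*(0)=0$. Integrating by parts $k$ times (all derivatives of $h$ decay at $-\infty$ and vanish at $1$),
$$|\xi|^k|H(i\xi)|\le\int_{-\infty}^0t^ke^{tx}dx+\int_0^1|f_t^{(k)}|\,dx\le t^{k-1}+C'e^{s\sigma(t)+\varphi_\omega^*(k)}\le2C'e^{s\sigma(t)+\varphi_\omega^*(k)}.$$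
Let $|\xi|\ge1$, $x=\log|\xi|$, and let $y\ge0$ be the right derivative of $\varphi_\omega$ at $x$. By convexity $\varphi_\omega(u)\ge\varphi_\omega(x)+y(u-x)$ for $u\ge0$, so $\varphi_\omega^*(y)=yx-\varphi_\omega(x)$, i.e. $\varphi_\omega^*(y)-y\log|\xi|=-\omega(|\xi|)$. Take $k=\lfloor y\rfloor$: as $\varphi_\omega^*$ is increasing and $|\xi|^{-k}\le|\xi|\,|\xi|^{-y}$, we lose a factor of at most $|\xi|$. For $|\xi|<1$ take $k=0$ and recall that $\omega=0$ on $[0,1]$. Hence for all real $\xi$
$$|H(i\xi)|\le2C'(1+|\xi|)e^{s\sigma(t)-\omega(|\xi|)}.\tag{10.2}$$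

**Step 5: a bounded analytic function.** We remove the pole at $t$ without changing the modulus on the axis, and damp the factor $1+|\xi|$. Let
$$\Psi(z)=\frac{(t-z)H(z)}{(t+z)(1+z)}=\frac{1+(t-z)G(z)}{(t+z)(1+z)}.$$
The last expression is analytic in $\operatorname{Re}z>0$, and continuous and bounded on $\operatorname{Re}z\ge0$, because there $|t-z|\le|t+z|$, $|t+z|\ge t$ and $|1+z|\ge1$. Moreover $\Psi(t)=\frac1{2t(1+t)}$, and since $|t-i\xi|=|t+i\xi|$ and $1+|\xi|\le\sqrt2\,|1+i\xi|$, (10.2) gives
$$|\Psi(i\xi)|=\frac{|H(i\xi)|}{|1+i\xi|}\le2\sqrt2\,C'e^{s\sigma(t)-\omega(|\xi|)}.\tag{10.3}$$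

**Step 6: the Poisson–Jensen inequality.** For a bounded analytic $\Psi\not\equiv0$ in the right half-plane, continuous up to the boundary,
$$\log|\Psi(t)|\le\frac1\pi\int_{\mathbb R}\frac t{t^2+\xi^2}\log|\Psi(i\xi)|\,d\xi.$$
To recall why: let $w=(z-t)/(z+t)$ and $\Phi(w)=\Psi(z)$, a bounded analytic function in the unit disk, continuous on the closed disk without the point $1$. By Jensen, $\log|\Phi(0)|\le\frac1{2\pi}\int\log|\Phi(re^{i\theta})|d\theta$ for $r<1$. As $\log|\Phi|$ is bounded above, Fatou's lemma allows $r\to1$ in this inequality. On the boundary $z=i\xi$ one has $|d\theta|=\frac{2t}{t^2+\xi^2}d\xi$.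

Insert (10.3). The kernel $\frac1\pi\frac t{t^2+\xi^2}$ has total mass $1$, so with a constant $C''$ independent of $t$
$$-\log(2t(1+t))\le C''+s\sigma(t)-\frac1\pi\int_{\mathbb R}\frac{t\,\omega(|\xi|)}{t^2+\xi^2}d\xi\le C''+s\sigma(t)-\frac1\pi\kappa_\omega(t),$$
because $t^2+\xi^2\le2\xi^2$ for $\xi\ge t$ and therefore
$$\int_{\mathbb R}\frac{t\,\omega(|\xi|)}{t^2+\xi^2}d\xi\ge2\int_t^\infty\frac{t\,\omega(\xi)}{2\xi^2}d\xi=\kappa_\omega(t).$$
As $\log t=o(\sigma(t))$, we get $\kappa_\omega(t)\le C\sigma(t)+C$ for $t\ge1$. For $t\le1$, $\kappa_\omega(t)\le\kappa_\omega(1)$. This is $(\mathrm S_1)$. $\square$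

**Step 7: $\kappa_\omega$ is a concave weight function, and optimal.** We check this for any non-quasianalytic weight function $\omega$, normalized or not. By dominated convergence $\kappa_\omega$ is continuous, also at $0$, with $\kappa_\omega(0)=0$; it is increasing. For $t>0$ we have $\kappa_\omega(t)=t\int_t^\infty\omega(s)s^{-2}ds$, so
$$\kappa_\omega'(t)=\int_t^\infty\frac{\omega(s)}{s^2}ds-\frac{\omega(t)}t=\int_t^\infty\frac{\omega(s)-\omega(t)}{s^2}ds,$$
which is nonincreasing in $t$, since both the integrand and the range shrink. So $\kappa_\omega$ is concave, and $\kappa_\omega(2t)\le2\kappa_\omega(t)$. As $\kappa_\omega\ge\omega$, $\log t=o(\kappa_\omega(t))$. Finally $\varphi_{\kappa_\omega}(x)=\int_1^\infty\varphi_\omega(x+\log u)u^{-2}du$ is convex on $[0,\infty)$, because there $x+\log u\ge0$. So $\kappa_\omega$ is a weight function, and $(\omega,\kappa_\omega)$ is strong. Since $\sigma(t)\to\infty$, $(\mathrm S_1)$ means $\kappa_\omega=O(\sigma)$. Hence the equivalence of 1 and 2 says that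 the inclusion holds for all closed sets if and only if $\kappa_\omega=O(\sigma)$: $\kappa_\omega$ is the optimal choice of $\sigma$. This completes the proof of Theorem B. $\blacksquare$
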